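\title{Lachlan's class and model-complete cores of structures interpretable over equality}

\begin{abstract}
Lachlan's class $\mathcal D$ consists of the $\omega$-categorical $\omega$-stable structures in which every strictly minimal structure interpretable with parameters is bidefinable with a pure set. We prove that a countable structure belongs to $\mathcal D$ if and only if it is interdefinable with the model-complete core of a structure interpretable over equality, and if and only if it is stable and interpretable in $(\mathbb Q;<)$. This answers a question of Bodirsky, Bodor and Marimon. The proof has two parts. A structure in $\mathcal D$ is shown to have names given by finite sets of rationals, invariantly under order isomorphisms; stability is then used to trade the order for the full symmetric group, at the price of passing to a homomorphically equivalent structure.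
\end{abstract}

\section{Introduction}\label{sec:intro}

Structures are countable and have a countable relational signature; the one exception is the large model fixed in Section~\ref{sec:stab}. ``Definable'' means first-order definable without parameters unless parameters are mentioned. A structure is \emph{$\omega$-categorical} if it is, up to isomorphism, the only countable model of its theory; finite structures count as $\omega$-categorical. By the Ryll-Nardzewski theorem, $\mathfrak A$ is $\omega$-categorical if and only if $\operatorname{Aut}(\mathfrak A)$ has finitely many orbits on $p$-tuples for every $p$, and then the definable relations of $\mathfrak A$ are exactly the $\operatorname{Aut}(\mathfrak A)$-invariant ones. Two structures are \emph{interdefinable} if they have the same domain and the same definable relations, and \emph{bidefinable} if one is interdefinable with an isomorphic copy of the other. A \emph{pure set} is a structure $(A;=)$ with empty signature.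

\subsection{Structures interpretable over equality and their cores}

An \emph{interpretation} of $\mathfrak C$ in $\mathfrak A$ consists of a definable set $\delta\subseteq A^d$ and a surjection $\pi\colon\delta\to C$ such that the preimages under $\pi$ of equality and of each relation of $\mathfrak C$ are definable in $\mathfrak A$; in an interpretation \emph{with parameters} the defining formulas may contain parameters from $\mathfrak A$. An interpretation without parameters induces an action of $\operatorname{Aut}(\mathfrak A)$ on $\mathfrak C$ by automorphisms for which $\pi$ is equivariant, so $\mathfrak C$ is $\omega$-categorical if $\mathfrak A$ is. A structure is \emph{interpretable over equality} if it has an interpretation in $(\mathbb N;=)$. Its elements are then given by tuples of coordinates from one pure set, and every permutation of the coordinates acts on it. Examples are the two-element subsets of $\mathbb N$ with the relation ``the sets meet'', and $\mathbb N\times\mathbb N$ with the relation ``same first coordinate''.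

A \emph{homomorphism} between structures of the same signature is a map that sends tuples in a relation to tuples in the corresponding relation, and two structures are \emph{homomorphically equivalent} if each maps homomorphically to the other. A formula is \emph{existential positive} if it is built from atomic formulas by $\wedge$, $\vee$ and $\exists$; such formulas are preserved by homomorphisms. An $\omega$-categorical structure is a \emph{model-complete core} if every first-order formula is equivalent, modulo its theory, to an existential positive formula. Every $\omega$-categorical structure $\mathfrak B$ is homomorphically equivalent to a model-complete core, which is $\omega$-categorical and unique up to isomorphism; it is called the \emph{model-complete core of} $\mathfrak B$. The core is what remains of $\mathfrak B$ when everything that can be folded away has been folded away. A disjoint union of infinitely many edges has a single edge as its core. The order $(\mathbb Q;<)$ is its own core, since it eliminates quantifiers and the negations of $x<y$ and $x=y$ are $y<x\vee x=y$ and $x<y\vee y<x$.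

\subsection{Lachlan's class}

A complete theory is \emph{strongly minimal} if it has infinite models and, in each of its models, every subset of the domain that is definable with parameters is finite or cofinite. A structure is strongly minimal if its theory is, and \emph{strictly minimal} if moreover its automorphism group acts primitively, that is, transitively and preserving no equivalence relation other than equality and the full relation. An infinite pure set is strictly minimal. Here is a strictly minimal structure of a different kind.

\begin{example}\label{ex:vector}
Let $V$ be a vector space of countably infinite dimension over $\mathbb F_2$, and let $\mathfrak V$ be the set of nonzero vectors with the relation $x+y=z$. For a finite set $A$, the vectors outside the span of $A$ form one orbit of the pointwise stabilizer of $A$ in $\operatorname{GL}(V)$, and the span has at most $2^{|A|}$ elements. So a set defined with $|A|$ parameters has at most $2^{|A|}$ elements or misses at most $2^{|A|}$ elements, and this bound passes to all models: $\mathfrak V$ is strongly minimal. Distinct nonzero vectors are linearly independent, so the action is $2$-transitive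 and hence primitive. The relation $x+y=z$ is not invariant under all permutations, so $\mathfrak V$ is not bidefinable with a pure set.
\end{example}

\emph{Lachlan's class} $\mathcal D$ is the class of $\omega$-categorical $\omega$-stable structures $\mathfrak A$ such that every strictly minimal structure that is interpretable in $\mathfrak A$ with parameters is bidefinable with a pure set. (Stability and $\omega$-stability are recalled in Section~\ref{sec:stab}.) The condition forbids a dependence like $x+y=z$, in which three elements are pairwise free but any two determine the third, in every one-dimensional piece of $\mathfrak A$.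

\subsection{The question and the result}

Two facts are known. The class of structures interpretable over equality is not closed under taking model-complete cores, and its closure under taking model-complete cores is contained in $\mathcal D$. Bodirsky, Bodor and Marimon \cite{BBM} posed the following question.

\begin{quote}
Does $\mathcal D$ equal the class of structures that are interdefinable with model-complete cores of structures interpretable over equality?
\end{quote}

The class $\mathcal D$ is defined by a prohibition, the other class by a construction, and the content of the question is whether the prohibition alone produces coordinates. If all one-dimensional pieces of a structure are pure sets, one expects its elements to be described by finitely many coordinates from a pure set together with a finite amount of further information. The difficulty is the finite information, which need not be compatible with an action of the symmetric group on the coordinates. Example~\ref{ex:twist} shows such a twist, and shows that it disappears if one first duplicates part of the structure and then folds it back by a homomorphism. This suggests a positive answer, and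 the answer is positive.

For a set $N$ let $N^{(k)}$ be the set of injective $k$-tuples from $N$.

\begin{theorem}\label{thm:main}
For a countable structure $\mathfrak C$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathfrak C\in\mathcal D$.
\item[(2)] $\mathfrak C$ is interdefinable with the model-complete core of a structure interpretable over equality.
\item[(3)] $\mathfrak C$ is stable and interpretable (without parameters) in $(\mathbb Q;<)$.
\end{enumerate}
Moreover, the structure in \textup{(2)} can be chosen with domain a finite disjoint union $\bigsqcup_\lambda\mathbb N^{(k_\lambda)}$ on which $\operatorname{Sym}(\mathbb N)$ acts coordinatewise by automorphisms, with all $k_\lambda\le n$, where $n$ is the maximal $U$-rank of an element of $\mathfrak C$.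
\end{theorem}

The implication (2)$\Rightarrow$(1) is the known inclusion. Besides it we use textbook stability theory and the theorem of Cherlin, Harrington and Lachlan \cite{CHL} that $\omega$-categorical $\omega$-stable structures have finite Morley rank.

The proof passes through a linear order. An \emph{order-invariant naming} of $\mathfrak C$ (Definition~\ref{def:naming}) names the elements of $\mathfrak C$ by tagged finite sets of rationals so that the type of a tuple depends only on the tags and on the order pattern of the sets. Theorem~\ref{thm:A} says that a stable $\omega$-categorical structure with such a naming satisfies (2); it is proved in Section~\ref{sec:A} by an amalgamation over the subwords of a word. Theorem~\ref{thm:B} says that every infinite member of $\mathcal D$ has such a naming; it rests on the analysis of forking in Section~\ref{sec:geometry} and is proved in Section~\ref{sec:B}. Section~\ref{sec:final} assembles Theorem~\ref{thm:main}.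

\section{Folding}\label{sec:fold}

This section reduces condition (2) to the existence of two maps. Since $(\mathbb Q;=)\cong(\mathbb N;=)$, we take the coordinates from $\mathbb Q$.

For a structure $\mathfrak C$ let $\mathfrak C^\circ$ have the same domain and one relation symbol for every definable relation of $\mathfrak C$ of positive arity. The two structures are interdefinable. If $\mathfrak C$ is $\omega$-categorical, then $\mathfrak C^\circ$ is a model-complete core: a formula with free variables is equivalent to an atomic one, and a sentence is equivalent to $\exists x\,(x=x)$ or to $\exists x\,R(x)$ with $R$ the empty unary relation. By uniqueness of cores, (2) holds as soon as $\mathfrak C^\circ$ is homomorphically equivalent to a structure interpretable over equality.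

Let $\Lambda$ be a finite nonempty set of \emph{tags} with \emph{arities} $k_\lambda\in\mathbb N$, and put
\[
B_\Lambda=\bigsqcup_{\lambda\in\Lambda}\mathbb Q^{(k_\lambda)}=\{(\lambda,v):\lambda\in\Lambda,\ v\in\mathbb Q^{(k_\lambda)}\},
\]
with the coordinatewise action of $\operatorname{Sym}(\mathbb Q)$.

\begin{lemma}\label{lem:code}
There are a set $\delta\subseteq\mathbb Q^d$ definable in $(\mathbb Q;=)$ and a $\operatorname{Sym}(\mathbb Q)$-equivariant surjection $\kappa\colon\delta\to B_\Lambda$. Consequently every structure with domain $B_\Lambda$ whose relations are $\operatorname{Sym}(\mathbb Q)$-invariant is interpretable over equality.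
\end{lemma}

\begin{proof}
The tags have to be coded by equality patterns. Let $\Lambda=\{\lambda_1,\dots,\lambda_l\}$ and $K=\max_\lambda k_\lambda$. Let $\delta$ consist of the tuples $(v_1,\dots,v_K,w_0,\dots,w_l)$ such that $w_0=w_i$ for exactly one $i\ge1$ and, for this $i$, the entries $v_1,\dots,v_{k_{\lambda_i}}$ are distinct; let $\kappa$ send such a tuple to $(\lambda_i,(v_1,\dots,v_{k_{\lambda_i}}))$. Preimages under $\kappa$ of invariant relations, equality included, are $\operatorname{Sym}(\mathbb Q)$-invariant, hence definable in the $\omega$-categorical structure $(\mathbb Q;=)$.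
\end{proof}

A map between subsets of models of one theory is \emph{elementary} if it preserves all first-order formulas.

\begin{proposition}\label{prop:fold}
Let $\mathfrak C$ be $\omega$-categorical, and let $h\colon\mathfrak C\to B_\Lambda$ and $g\colon B_\Lambda\to\mathfrak C$ be maps such that $g\sigma h\colon\mathfrak C\to\mathfrak C$ is elementary for every $\sigma\in\operatorname{Sym}(\mathbb Q)$. Then $\mathfrak C^\circ$ is the model-complete core of a structure $\mathfrak B$ with domain $B_\Lambda$ that is interpretable over equality and on which $\operatorname{Sym}(\mathbb Q)$ acts by automorphisms.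
\end{proposition}

\begin{proof}
Give $\mathfrak B$ the signature of $\mathfrak C^\circ$ and the smallest invariant relations that make $h$ a homomorphism:
\[
R^{\mathfrak B}=\{\sigma h(\bar c):\bar c\in R^{\mathfrak C^\circ},\ \sigma\in\operatorname{Sym}(\mathbb Q)\}.
\]
By Lemma~\ref{lem:code}, $\mathfrak B$ is interpretable over equality, and so $\omega$-categorical. If $\bar c\in R^{\mathfrak C^\circ}$, then $g\sigma h(\bar c)\in R^{\mathfrak C^\circ}$, because $R^{\mathfrak C^\circ}$ is definable in $\mathfrak C$ and $g\sigma h$ is elementary. So $g$ is a homomorphism $\mathfrak B\to\mathfrak C^\circ$, and the model-complete core $\mathfrak C^\circ$ is homomorphically equivalent to $\mathfrak B$.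
\end{proof}

If $g$ and $h$ are mutually inverse bijections, then $\sigma\mapsto g\sigma h$ is an action of $\operatorname{Sym}(\mathbb Q)$ on $\mathfrak C$ by automorphisms. The proposition does not ask for a group action, and the next example shows what is gained.

\begin{example}[a twisted cover]\label{ex:twist}
Let $\mathfrak C$ have domain $\mathbb Q\sqcup\{x_i(a,b):a<b\text{ in }\mathbb Q,\ i\in\mathbb Z/4\}$ and two binary relations: the successor relation $x_i(a,b)\to x_{i+1}(a,b)$, and the graph of the function $\pi$ with $\pi(x_i(a,b))=a$ for even $i$ and $\pi(x_i(a,b))=b$ for odd $i$. The order is not part of the structure. Over each pair $\{a,b\}$ sits a directed $4$-cycle, the \emph{fiber}, whose points look alternately at $a$ and at $b$. The group $\operatorname{Aut}(\mathbb Q;<)$ acts by $x_i(a,b)\mapsto x_i(\alpha a,\alpha b)$ with finitely many orbits on $p$-tuples, so $\mathfrak C$ is $\omega$-categorical.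

The natural action of $\operatorname{Sym}(\mathbb Q)$ on $\mathbb Q$ does not extend to an action on $\mathfrak C$ by automorphisms. An automorphism that exchanges $a$ and $b$ rotates the fiber over $\{a,b\}$ by an odd number of steps, so it has order $4$ on that fiber, whereas the transposition of $a$ and $b$ has order $2$.

Now let $B_\Lambda=\mathbb Q\sqcup\{(i,(a,b)):i\in\mathbb Z/4,\ a\ne b\}$, which has two copies of each fiber, one for $(a,b)$ and one for $(b,a)$. Let $h$ and $g$ be the identity on $\mathbb Q$, and
\[
h(x_i(a,b))=(i,(a,b)),\qquad g(i,(a,b))=\begin{cases}x_i(a,b)&\text{if }a<b,\\ x_{i+1}(b,a)&\text{if }a>b.\end{cases}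
\]
For $\sigma\in\operatorname{Sym}(\mathbb Q)$ the map $g\sigma h$ is $\sigma$ on $\mathbb Q$ and maps the fiber over $\{a,b\}$ bijectively onto the fiber over $\{\sigma a,\sigma b\}$, preserving successors. It commutes with $\pi$: this is immediate if $\sigma a<\sigma b$, and if $\sigma a>\sigma b$ then $x_i(a,b)$ goes to $x_{i+1}(\sigma b,\sigma a)$, which looks at $\sigma a$ for even $i$ and at $\sigma b$ for odd $i$. So $g\sigma h$ is an automorphism, and Proposition~\ref{prop:fold} shows that $\mathfrak C$ satisfies (2).
\end{example}

Two things made the example work. The elements of $\mathfrak C$ were labeled by tags and \emph{increasing} tuples, compatibly with $\operatorname{Aut}(\mathbb Q;<)$; this gave $h$. And the labeling could be extended to tuples in \emph{any} order, by the shift from $i$ to $i+1$; this gave $g$. In general the first step is Theorem~\ref{thm:B} and the second is Theorem~\ref{thm:A}.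

\section{Background from stability theory}\label{sec:stab}

A complete theory is \emph{stable} if there are no formula $\varphi(\bar x,\bar y)$ and tuples $\bar a_0,\bar a_1,\dots$ in a model with $\varphi(\bar a_i,\bar a_j)\Leftrightarrow i<j$. It is \emph{$\omega$-stable} if there are only countably many types over each countable set. Every $\omega$-stable theory is stable, and finite structures are $\omega$-stable.

From here to the end of Section~\ref{sec:B}, $\mathfrak C$ is infinite, $\omega$-categorical and stable, $T=\operatorname{Th}(\mathfrak C)$, and $\mathcal M\succ\mathfrak C$ is an uncountable saturated model. Thus every type in countably many variables over a countable set is realized in $\mathcal M$, and every elementary map between countable subsets extends to an automorphism. We work in $\mathcal M^{eq}$, which adds to $\mathcal M$ a sort for the classes of each definable equivalence relation on a power of $\mathcal M$; saturation and homogeneity pass to $\mathcal M^{eq}$. Elements of $\mathcal M$ itself are \emph{home} elements. Every finite set $O$ of tuples has a \emph{code} in $\mathcal M^{eq}$, an element fixed by exactly the automorphisms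 that fix $O$ setwise. Parameter sets are countable subsets of $\mathcal M^{eq}$. The closures $\operatorname{dcl}(A)$ and $\operatorname{acl}(A)$ consist of the elements of $\mathcal M^{eq}$ whose orbit under $\operatorname{Aut}(\mathcal M/A)$ is a singleton, respectively finite. Tuples may be indexed by countable sets; $u\equiv_Av$ means that the equally indexed tuples $u,v$ have the same type over $A$, and $u\equiv v$ means $u\equiv_\emptyset v$. We write $AB$ for $A\cup B$. By $\omega$-categoricity, over a finite set there are finitely many types of tuples from a given finite sequence of sorts, each isolated by a formula, and $\operatorname{acl}$ of a finite set meets each sort in a finite set.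

A formula $\varphi(x,b)$ \emph{divides} over $A$ if there are $b_i\equiv_Ab$ ($i<\omega$) and $k$ such that any $k$ of the formulas $\varphi(x,b_i)$ are inconsistent; it \emph{forks} over $A$ if it implies a finite disjunction of formulas dividing over $A$. We write $X\perp_AY$ if the type over $AY$ of a tuple enumerating $X$ contains no formula forking over $A$. This relation is invariant under automorphisms, holds if and only if it holds for all finite parts of $X$ and $Y$, and satisfies the following.
\begin{description}
\item[Symmetry.] $X\perp_AY$ if and only if $Y\perp_AX$.
\item[Transitivity.] $X\perp_AYZ$ if and only if $X\perp_AY$ and $X\perp_{AY}Z$.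
\item[Extension.] For all $u$, $A$, $Y$ there is $u'\equiv_{\operatorname{acl}(A)}u$ with $u'\perp_AY$.
\item[Algebraic closure.] $X\perp_AY$ if and only if $\operatorname{acl}(AX)\perp_{\operatorname{acl}(A)}\operatorname{acl}(AY)$. If $x\in\operatorname{acl}(AY)$ and $x\perp_AY$, then $x\in\operatorname{acl}(A)$.
\item[Stationarity.] If $u\equiv_{\operatorname{acl}(A)}v$, $u\perp_AY$ and $v\perp_AY$, then $u\equiv_{\operatorname{acl}(AY)}v$.
\end{description}
The \emph{strong type} of $a$ over $A$ is $\operatorname{stp}(a/A)=\operatorname{tp}(a/\operatorname{acl}(A))$. A \emph{Morley sequence} of it is a sequence $(a_i)_{i<\omega}$ of realizations with $a_i\perp_Aa_{<i}$. One exists with $a_0=a$; every permutation of its terms is induced by an automorphism fixing $\operatorname{acl}(A)$; and disjoint subfamilies are independent over $A$. We also use the following facts.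
\begin{enumerate}
\item[(S1)] If $A\subseteq B$ and $\operatorname{tp}(u/B)$ is \emph{finitely satisfiable} in $A$, meaning that each of its formulas has a solution in $A$, then $u\perp_AB$. Indeed, the type extends to a type $\mathbf p$ over $\mathcal M$ finitely satisfiable in $A$. If $b\equiv_Ab'$, then $\varphi(x,b)\wedge\neg\varphi(x,b')$ has no solution in $A$, so $\mathbf p$ contains all $A$-conjugates of each of its formulas. Hence it contains no formula dividing over $A$, and, being complete, none forking over $A$.
\item[(S2)] If $M\preceq\mathcal M$, then $\operatorname{acl}(M)=\operatorname{dcl}(M)$.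
\end{enumerate}
If $T$ is $\omega$-stable, then moreover:
\begin{enumerate}
\item[(S3)] For finite $a$ and any $B$ there is a finite $B_0\subseteq B$ with $a\perp_{B_0}B$. A type of a finite tuple over a finite set $A$ has finitely many extensions to $\operatorname{acl}(A)$.
\item[(S4)] For finite $a$ there is a finite tuple $e=\operatorname{Cb}(a/A)$ in $\operatorname{acl}(A)$, the \emph{canonical base} of $\operatorname{stp}(a/A)$, determined up to interdefinability. For algebraically closed $A_0\subseteq\operatorname{acl}(A)$ we have $a\perp_{A_0}A$ if and only if $e\in A_0$. If $A\subseteq\operatorname{acl}(B)$ and $a\perp_AB$, then $\operatorname{Cb}(a/B)=\operatorname{Cb}(a/A)$. And $e$ lies in $\operatorname{dcl}$ of any Morley sequence of $\operatorname{stp}(a/A)$.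
\end{enumerate}
The \emph{$U$-rank} $U(a/A)$ of a finite tuple, when finite, is the largest $k$ for which there are $A=A_0\subseteq\dots\subseteq A_k$ with $a\not\perp_{A_i}A_{i+1}$ for all $i<k$. It is bounded by Morley rank.

\section{From order invariance to full symmetry}\label{sec:A}

\subsection{Namings}

Fix tags $\Lambda$ with arities $k_\lambda$. For a linear order $I$ the set of \emph{names} over $I$ is
\[
\mathcal N(I)=\{(\lambda,S):\lambda\in\Lambda,\ S\subseteq I,\ |S|=k_\lambda\};
\]
$S$ is the \emph{support} of the name. An order embedding $\beta\colon I\to J$ induces $\beta_*\colon\mathcal N(I)\to\mathcal N(J)$, $(\lambda,S)\mapsto(\lambda,\beta S)$. For suborders $I,I'$ of $J$ we have $\mathcal N(I)\cap\mathcal N(I')=\mathcal N(I\cap I')$. Let $[m]=\{1<\dots<m\}$.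

\begin{definition}\label{def:naming}
An \emph{order-invariant naming} of $\mathfrak C$ is a surjection $\varepsilon\colon\mathcal N(\mathbb Q)\to\mathfrak C$ such that $\varepsilon|_{\mathcal N(F)}\equiv\varepsilon\circ\beta_*|_{\mathcal N(F)}$ for every order isomorphism $\beta\colon F\to F_1$ between finite subsets of $\mathbb Q$.
\end{definition}

In Example~\ref{ex:twist} there are one tag of arity $1$, naming $a$ by $\{a\}$, and four tags $i$ of arity $2$, naming $x_i(a,b)$ by $(i,\{a,b\})$.

Given a naming $\varepsilon$, let $\Theta_m$ be the type of $\varepsilon|_{\mathcal N(F)}$ for $|F|=m$, with variables indexed by $\mathcal N([m])$ via the order isomorphism $F\cong[m]$. For a countable linear order $I$, a \emph{$\Theta$-map} on $I$ is a map $t\colon\mathcal N(I)\to\mathcal M$ such that $t|_{\mathcal N(F)}$ realizes $\Theta_{|F|}$ for every finite $F\subseteq I$. Restrictions of $\Theta$-maps to suborders are $\Theta$-maps, any two $\Theta$-maps on the same $I$ have the same type, and a map with the same type as a $\Theta$-map is one. If $I\cong\mathbb Q$, then transporting $\varepsilon$ gives a $\Theta$-map on $I$ with image $\mathfrak C$; so the image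 of any $\Theta$-map on $I$ is conjugate to $\mathfrak C$ under $\operatorname{Aut}(\mathcal M)$, and is an elementary submodel of $\mathcal M$.

\begin{theorem}\label{thm:A}
Let $\mathfrak C$ be countably infinite, $\omega$-categorical and stable, with an order-invariant naming $\varepsilon$ with tags $\Lambda$. Then there are $h\colon\mathfrak C\to B_\Lambda$ and $g\colon B_\Lambda\to\mathfrak C$ such that $g\sigma h\colon\mathfrak C\to\mathfrak C$ is elementary for all $\sigma\in\operatorname{Sym}(\mathbb Q)$. Consequently $\mathfrak C$ is interdefinable with the model-complete core of a structure with domain $B_\Lambda$ that is interpretable over equality and on which $\operatorname{Sym}(\mathbb Q)$ acts by automorphisms.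
\end{theorem}

A \emph{word} over a set $V$ is an injective tuple $x=x_1\dots x_m$ from $V$. For $S\subseteq[m]$ the \emph{subword} $x|S$ consists of the letters in the positions $S$, in their order. Since letters are distinct, $S\mapsto x|S$ is an isomorphism from the power set of $[m]$ onto the poset of subwords of $x$. We shall construct $g$ such that
\begin{equation}\label{eq:g}
\bigl(g(\lambda,x|S)\bigr)_{(\lambda,S)\in\mathcal N([m])}\models\Theta_m\qquad\text{for all }m\text{ and all }x\in\mathbb Q^{(m)}.
\end{equation}
Every word, read from left to right, must look like an increasing tuple. The difficulty is that words which order the same letters differently share subwords. For $\mathfrak C=(\mathbb Q;<)$ with the naming $\{q\}\mapsto q$, the words $ab$ and $ba$ demand $g(a)<g(b)$ and $g(b)<g(a)$; so stability cannot be dropped.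

We build $g$ by recursion on the length of words, and at a word $x$ we must know that the elements already assigned to the proper subwords have the type prescribed by $\Theta_m$. The tool for recognizing a type is stationarity, which works best over models. So we blow up each letter to a copy of $\mathbb Q$ and put one more copy at the bottom; then a model is attached to every word, including the empty one. Fix a symbol $\ast\notin V$. For a word $x=x_1\dots x_m$ let
\[
I_x=\{\ast,x_1,\dots,x_m\}\times\mathbb Q,
\]
ordered as consecutive \emph{blocks} $\{\ast\}\times\mathbb Q<\{x_1\}\times\mathbb Q<\dots<\{x_m\}\times\mathbb Q$. Then $I_x\cong\mathbb Q$, and $I_y$ is a suborder of $I_x$ when $y$ is a subword of $x$.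

\begin{proposition}\label{prop:words}
Let $V$ be finite. There are $\Theta$-maps $t_x$ on $I_x$, for all words $x$ over $V$, such that $t_y=t_x|_{\mathcal N(I_y)}$ whenever $y$ is a subword of $x$.
\end{proposition}

The case $V=\{a,b\}$ shows the idea. Choose $t_\emptyset$, and extensions $t_a,t_b$ whose images are independent over the image of $t_\emptyset$. Let $f$ be a $\Theta$-map on $I_{ab}$, and let $D_\emptyset,D_a,D_b$ be the images of the names over $I_\emptyset,I_a,I_b$. Finitely many points of block $a$ can be moved to the top of block $\ast$ without changing their order relative to finitely many given points of the blocks $\ast$ and $b$. So $\operatorname{tp}(D_a/D_b)$ is finitely satisfiable in $D_\emptyset$, and $D_a\perp_{D_\emptyset}D_b$ by (S1). As $D_\emptyset$ is a model, (S2) and stationarity show that the pair $(f|_{\mathcal N(I_a)},f|_{\mathcal N(I_b)})$ has the type of $(t_a,t_b)$, and a conjugate of $f$ serves as $t_{ab}$. The word $ba$ is handled by exchanging the letters, and the same pair $(t_a,t_b)$ serves both words because independence is symmetric.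

For longer words two new problems appear. The independence available from the construction has to be propagated to all unions of pieces, and the base is a union of models rather than a model. In Example~\ref{ex:twist}, for $a'$ in block $a$ and $b'$ in block $b$ the fiber over $\{a',b'\}$ is algebraic over $D_aD_b$ but not definable over it, since rotating this one fiber by two steps is an automorphism. The next two lemmas address these problems.

\subsection{Two lemmas on independent amalgamation}

\begin{lemma}\label{lem:I}
Let $P=\{y_0,\dots,y_N\}$ be a finite poset such that $y_j<y_i$ implies $j<i$. Let $X_y$ $(y\in P)$ be sets with $X_{y_i}\perp_{\bigcup_{z<y_i}X_z}\bigcup_{j<i}X_{y_j}$ for all $i$. For $\mathcal H\subseteq P$ put $X_{\mathcal H}=\bigcup_{y\in\mathcal H}X_y$. Then $X_{\mathcal H_1}\perp_{X_{\mathcal H_1\cap\mathcal H_2}}X_{\mathcal H_2}$ for all down-sets $\mathcal H_1,\mathcal H_2$.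
\end{lemma}

\begin{proof}
We prove the claim for the traces of $\mathcal H_1,\mathcal H_2$ on $\{y_j:j<i\}$ by induction on $i$; for $i=0$ all sets are empty. Let $A_1,A_2,A_0$ be the unions belonging to the traces of $\mathcal H_1,\mathcal H_2,\mathcal H_1\cap\mathcal H_2$ at stage $i$, so $A_0\subseteq A_1$ and $A_2\perp_{A_0}A_1$. Let $y=y_i$ and $\partial=\bigcup_{z<y}X_z$; by hypothesis $X_y\perp_\partial A_1A_2$. If $y$ is in neither down-set, nothing changes. Otherwise, by symmetry, let $y\in\mathcal H_1$. Then $\partial\subseteq A_1$, so transitivity gives $X_y\perp_{A_1}A_2$, and together with $A_2\perp_{A_0}A_1$ this gives $A_2\perp_{A_0}A_1X_y$. If $y\notin\mathcal H_2$, this is the claim at stage $i+1$. If $y\in\mathcal H_2$, transitivity moves $X_y$ into the base, and $A_2X_y\perp_{A_0X_y}A_1X_y$ is the claim.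
\end{proof}

The second lemma replaces stationarity when $A$ is not algebraically closed. It is enough that $B$ cannot tell apart the $A$-conjugates of elements algebraic over $A$.

\begin{lemma}\label{lem:U}
Let $A\subseteq B$ with $\operatorname{acl}(A)\cap\operatorname{dcl}(B)\subseteq\operatorname{dcl}(A)$. If $u\equiv_Av$, $u\perp_AB$ and $v\perp_AB$, then $u\equiv_Bv$.
\end{lemma}

\begin{proof}
Let $\sigma\in\operatorname{Aut}(\mathcal M/A)$ with $\sigma u=v$. For a finite tuple $\alpha$ in $\operatorname{acl}(A)$, the orbit $O$ of $\alpha$ under $\operatorname{Aut}(\mathcal M/B)$ is a finite set of tuples from $\operatorname{acl}(A)$. Its code lies in $\operatorname{dcl}(B)\cap\operatorname{acl}(A)\subseteq\operatorname{dcl}(A)$, so $\sigma O=O$ and $\sigma\alpha\equiv_B\alpha$. Hence $\sigma|_{\operatorname{acl}(A)}\cup\operatorname{id}_B$ is an elementary map, and it extends to some $\tau\in\operatorname{Aut}(\mathcal M/B)$. Since $\tau$ and $\sigma$ agree on $\operatorname{acl}(A)$, we get $\tau u\equiv_{\operatorname{acl}(A)}\sigma u=v$. Both $\tau u$ and $v$ are independent from $B$ over $A$, so $\tau u\equiv_Bv$ by stationarity, and $u\equiv_B\tau u$.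
\end{proof}

\subsection{Pushing blocks down}

Let $m\ge1$, consider the word $12\dots m$, and write $0$ for $\ast$. Subwords are subsets $s\subseteq[m]$, and $I_s=(\{0\}\cup s)\times\mathbb Q$. We shall add the proper subsets one at a time, and the order matters. For $m=3$ and $s=\{1,3\}$, a point of block $2$ can only be moved down into block $1$ if its position relative to blocks $1$ and $3$ is to be kept and it is to land in $I_s$ below its old place. This sends names over $I_{\{1,2\}}$ to names over $I_{\{1\}}$, a proper part of $I_s$, but names over $I_{\{2,3\}}$ to names over the whole of $I_s$. So $\{1,2\}$ may precede $\{1,3\}$, and $\{2,3\}$ should not.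

Fix a linear order $\prec$ of the proper subsets of $[m]$ by increasing size and, within one size, by increasing sum of the elements, ties broken arbitrarily. Let $f$ be a $\Theta$-map on $I_{[m]}$. For a nonempty proper subset $s$ put
\[
\mathcal N_{\partial s}=\bigcup_{r\subsetneq s}\mathcal N(I_r),\qquad\mathcal N_{\prec s}=\bigcup_{r\prec s}\mathcal N(I_r),
\]
and let $D_s,D_{\partial s},D_{\prec s}$ be the images under $f$ of $\mathcal N(I_s),\mathcal N_{\partial s},\mathcal N_{\prec s}$. Proper subsets of $s$ precede $s$, so $D_{\partial s}\subseteq D_s\cap D_{\prec s}$.

\begin{lemma}\label{lem:push}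
For every nonempty proper subset $s$ of $[m]$:
\begin{enumerate}
\item[(a)] $\operatorname{tp}(D_{\prec s}/D_s)$ is finitely satisfiable in $D_{\partial s}$, and so $D_{\prec s}\perp_{D_{\partial s}}D_s$;
\item[(b)] $\operatorname{acl}(D_{\partial s})\cap\operatorname{dcl}(D_{\prec s})\subseteq\operatorname{dcl}(D_{\partial s})$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \n in {0,1,2,3} {
  \draw (3*\n,0) -- (3*\n+2.6,0);
  \node at (3*\n+1.3,-0.45) {block $\n$};
}
\foreach \x in {0.8,3.4,4.2,9.7,10.8} \fill (\x,0) circle (2pt);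
\foreach \x in {6.6,7.8} \draw[fill=white] (\x,0) circle (2pt);
\foreach \x in {4.8,5.3} \draw[fill=gray] (\x,0) circle (2pt);
\draw[->] (6.6,0.12) to[bend right=45] (4.8,0.12);
\draw[->] (7.8,0.12) to[bend right=55] (5.3,0.12);
\end{tikzpicture}
\caption{Four consecutive copies of $\mathbb Q$ and a finite set of points (black and white). To move the set into blocks $0,1,3$ without changing its order, the black points stay and the white points of block $2$ go to the gray positions at the top of block $1$.}
\label{fig:push}
\end{figure}

\begin{proof}
(a) For $0\le i\le m$ let $\rho(i)=\max\{j\in\{0\}\cup s:j\le i\}$. We claim that $s\not\subseteq\rho(r)$ for $r\prec s$. Otherwise $|r|\ge|s|$, so $|r|=|s|$ and $\sum r\le\sum s$ by the definition of $\prec$. Then $\rho$ maps $r$ bijectively onto $s$, and $\rho(i)\le i$ gives $\sum r\ge\sum s$ with equality only if $r=s$, a contradiction.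

Let $\bar\eta$ in $\mathcal N_{\prec s}$ and $\bar\zeta$ in $\mathcal N(I_s)$ be finite tuples of names and $R\subseteq I_{[m]}$ the union of their supports. Define $\beta\colon R\to I_s$ as in Figure~\ref{fig:push}: points of $R\cap I_s$ are fixed; points of $R$ in a block $i\notin\{0\}\cup s$ are moved into block $\rho(i)$, above all points of $R$ in that block, preserving the order among all points moved into the same block. This is possible since blocks have no largest element. In each case a point of block $i$ lands in block $\rho(i)$. To see that $\beta$ is strictly increasing, let $a<b$ in $R$ lie in blocks $i\le j$. Then $\rho(i)\le\rho(j)$, and if the inequality is strict we are done. Let $\rho(i)=\rho(j)$. If both points are fixed, or both are moved, or $a$ is fixed and $b$ is moved, then $\beta a<\beta b$ by the definition of $\beta$. If $a$ is moved and $b$ is fixed, then $j=\rho(j)=\rho(i)<i$, which is impossible.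

The map $\beta_*$ fixes $\bar\zeta$. It sends a name over $I_r$, $r\prec s$, to a name over $I_{r'}$ with $r'=\rho(r)\setminus\{0\}\subsetneq s$. Since $f$ is a $\Theta$-map and $\beta\colon R\to\beta R$ is an order isomorphism, $(f(\bar\eta),f(\bar\zeta))\equiv(f(\beta_*\bar\eta),f(\bar\zeta))$, and $f(\beta_*\bar\eta)$ lies in $D_{\partial s}$. This is finite satisfiability, and (S1) gives independence.

(b) Let $\alpha\in\operatorname{acl}(D_{\partial s})$ and $\alpha=\gamma(\bar d)$ with $\bar d$ in $D_{\prec s}$ and $\gamma$ a definable function. Since $I_s\cong\mathbb Q$, the set $D_s$ is an elementary submodel, so $\alpha\in\operatorname{acl}(D_s)=\operatorname{dcl}(D_s)$ by (S2). Thus the condition $\gamma(\bar z)=\alpha$ is expressed by a formula over $D_s$. It is satisfied by $\bar d$, so by (a) it has a solution in $D_{\partial s}$, and $\alpha\in\operatorname{dcl}(D_{\partial s})$.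
\end{proof}

\subsection{Proofs of Proposition~\ref{prop:words} and Theorem~\ref{thm:A}}

\begin{proof}[Proof of Proposition~\ref{prop:words}]
Enumerate the finitely many words over $V$ by nondecreasing length. We construct the $t_x$ in this order so that, with $X_x$ the image of $t_x$, also
\begin{equation}\label{eq:ind}
X_x\perp_{\bigcup\{X_z:\,z\text{ proper subword of }x\}}\bigcup\{X_y:y\text{ earlier than }x\}.
\end{equation}
Let $t_\emptyset$ be any $\Theta$-map on $I_\emptyset$. Let $x$ have length $m\ge1$; rename the letters so that $x=12\dots m$, and use the notation of the previous subsection, writing $t_s$ and $X_s$ for the subword $s\subsetneq[m]$. The maps $t_s$ and $t_{s'}$ both restrict to $t_{s\cap s'}$ on $\mathcal N(I_s)\cap\mathcal N(I_{s'})=\mathcal N(I_{s\cap s'})$, so they glue to a map $t$ on $\partial\mathcal N=\bigcup_{s\subsetneq[m]}\mathcal N(I_s)$. Let $f$ be a $\Theta$-map on $I_{[m]}$.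

\emph{Claim: $t\equiv f|_{\partial\mathcal N}$.} We show by induction along $\prec$ that $t$ and $f$ have the same type on $\bigcup_{r\preceq s}\mathcal N(I_r)$. For $s=\emptyset$ both are $\Theta$-maps on $I_\emptyset$. Let $s\ne\emptyset$, and by induction choose $\sigma\in\operatorname{Aut}(\mathcal M)$ with $\sigma f=t$ on $\mathcal N_{\prec s}$. Put $u=\sigma^{-1}t_s$ and $v=f|_{\mathcal N(I_s)}$. Both are $\Theta$-maps on $I_s$, so $u\equiv v$, and they agree on $\mathcal N_{\partial s}\subseteq\mathcal N_{\prec s}$, whose image is $D_{\partial s}$. Hence $u\equiv_{D_{\partial s}}v$.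

Apply Lemma~\ref{lem:I} to the words earlier than $x$, ordered by the subword relation; its hypothesis is \eqref{eq:ind}. Let $\mathcal H_1=\{r:r\subseteq s\}$ and $\mathcal H_2=\{r:r\prec s\}$, both down-sets of subwords of $x$, with $\mathcal H_1\cap\mathcal H_2=\{r:r\subsetneq s\}$. The corresponding unions are $X_s$, $t(\mathcal N_{\prec s})=\sigma D_{\prec s}$ and $t(\mathcal N_{\partial s})=\sigma D_{\partial s}$. Applying $\sigma^{-1}$ to the conclusion gives $u\perp_{D_{\partial s}}D_{\prec s}$. By Lemma~\ref{lem:push}(a) and symmetry, $v\perp_{D_{\partial s}}D_{\prec s}$. By Lemma~\ref{lem:push}(b), Lemma~\ref{lem:U} applies with $A=D_{\partial s}$, $B=D_{\prec s}$ and gives $u\equiv_{D_{\prec s}}v$. Thus $(u,f|_{\mathcal N_{\prec s}})\equiv(v,f|_{\mathcal N_{\prec s}})$, and $\sigma$ maps the left side to $(t_s,t|_{\mathcal N_{\prec s}})$. This proves the claim.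

Choose $\tau\in\operatorname{Aut}(\mathcal M)$ with $\tau f=t$ on $\partial\mathcal N$, and let $Y=t(\partial\mathcal N)=\bigcup_{s\subsetneq[m]}X_s$. By extension there is $t_x\equiv_Y\tau f$ independent over $Y$ from the union of all earlier images. Then $t_x$ is a $\Theta$-map, it equals $t$ on $\partial\mathcal N$ because these coordinates of $\tau f$ are elements of $Y$, and \eqref{eq:ind} holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For finite $V\subseteq\mathbb Q$ take maps $t_x$ as in Proposition~\ref{prop:words} and select one point from the block of each letter: for a word $v=v_1\dots v_k$ over $V$ with $k=k_\lambda$ put $g_V(\lambda,v)=t_v(\lambda,\{(v_1,0),\dots,(v_k,0)\})$. If $x$ is a word over $V$ of length $m$ and $(\lambda,S)\in\mathcal N([m])$, then $t_{x|S}$ is a restriction of $t_x$, so $g_V(\lambda,x|S)=t_x(\lambda,\{(x_j,0):j\in S\})$. Hence $(g_V(\lambda,x|S))_{(\lambda,S)}$ is the restriction of $t_x$ to the names over $(x_1,0)<\dots<(x_m,0)$, and realizes $\Theta_m$. Finitely many instances of \eqref{eq:g} involve a finite set $V$ of letters and are satisfied by $g_V$, so by compactness and saturation there is $g\colon B_\Lambda\to\mathcal M$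 satisfying \eqref{eq:g}. Its image is contained in a countable elementary submodel, which is isomorphic to $\mathfrak C$ by $\omega$-categoricity. Composing with an isomorphism, which is an elementary map, we may assume $g\colon B_\Lambda\to\mathfrak C$.

For each $c\in\mathfrak C$ choose a name $(\lambda,S)$ with $\varepsilon(\lambda,S)=c$ and let $h(c)=(\lambda,v)$ with $v$ the increasing enumeration of $S$. Let $\sigma\in\operatorname{Sym}(\mathbb Q)$, let $c_1,\dots,c_p$ have chosen names $(\lambda_j,S_j)$, let $\bigcup_jS_j=\{q_1<\dots<q_m\}$, $\hat S_j=\{i:q_i\in S_j\}$ and $x=(\sigma q_1,\dots,\sigma q_m)$. Then $\sigma h(c_j)=(\lambda_j,x|\hat S_j)$. So $(g\sigma h(c_j))_j$ and $(c_j)_j=(\varepsilon(\lambda_j,S_j))_j$ are the subtuples with indices $(\lambda_j,\hat S_j)$ of two realizations of $\Theta_m$, and have the same type. Thus $g\sigma h$ is elementary, and Proposition~\ref{prop:fold} gives the second statement.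
\end{proof}

\section{Triviality of forking in Lachlan's class}\label{sec:geometry}

From now on $\mathfrak C\in\mathcal D$ is infinite. Lowercase letters $a,b,c,d,e$ denote finite tuples of $\mathcal M^{eq}$. By \cite{CHL} Morley rank is finite, so all ranks $U(a/A)$ are finite, and they obey the following rules.
\begin{enumerate}
\item[(R1)] $U(ab/A)=U(a/Ab)+U(b/A)$.
\item[(R2)] $U(a/AB)\le U(a/A)$, with equality if and only if $a\perp_AB$.
\item[(R3)] $U(a/A)=0$ if and only if $a\in\operatorname{acl}(A)$.
\end{enumerate}
Write $a\sim_Ab$, and call $a,b$ \emph{interalgebraic} over $A$, if $\operatorname{acl}(Aa)=\operatorname{acl}(Ab)$; this implies $a\sim_Bb$ for $B\supseteq A$. Three consequences are used without comment. If $b\in\operatorname{acl}(Aa)$, then $U(b/A)\le U(ab/A)=U(a/A)$. If $U(a/A)=1$, $A\subseteq B$ and $a\notin\operatorname{acl}(B)$, then $U(a/B)=1$ and $a\perp_AB$. If $U(a/A)=U(b/A)=1$ and $b\in\operatorname{acl}(Aa)$, then $U(a/Ab)=U(ab/A)-U(b/A)=0$, so $a\sim_Ab$.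

The aim is to show that every tuple is built in steps of rank one (Lemma~\ref{lem:chain}) and that an element of rank one which depends on two tuples already depends on one of them (Lemma~\ref{lem:one}).

\subsection{Elements of rank one}

The definition of $\mathcal D$ is used in exactly one place, the following lemma on realizations of a single strong type.

\begin{lemma}\label{lem:pure}
Let $r\ge2$, let $a_1,\dots,a_r$ have the same type over $\operatorname{acl}(A)$, $U(a_1/A)=1$, and $a_r\in\operatorname{acl}(Aa_1\dots a_{r-1})$. Then $a_r\in\operatorname{acl}(Aa_i)$ for some $i<r$.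
\end{lemma}

\begin{proof}
By (S3) there is a finite $A_0\subseteq A$ with $a_1\dots a_r\perp_{A_0}A$, and after enlarging it $a_r\in\operatorname{acl}(A_0a_1\dots a_{r-1})$. The hypotheses hold for $A_0$, so we may assume that $A$ is finite. By (S3), $\operatorname{tp}(a_1/A)$ has finitely many extensions to $\operatorname{acl}(A)$; adding the parameters of formulas that separate them gives a finite $A'$ with $A\subseteq A'\subseteq\operatorname{acl}(A)$ such that $\operatorname{tp}(a_1/A')$ implies $\operatorname{tp}(a_1/\operatorname{acl}(A))$. Let $Z$ be the set of realizations of $\operatorname{tp}(a_1/A')$. It is infinite, $A'$-definable by $\omega$-categoricity, and contains all $a_i$. For finite $B\supseteq A'$ the set $Z\cap\operatorname{acl}(B)$ is finite, and the elements of $Z\setminus\operatorname{acl}(B)$ are independent from $B$ over $A'$, so they have the same type over $B$ by stationarity. Hence every subset of $Z$ definable with parameters is finite or cofinite in $Z$.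

To obtain primitivity we divide by interalgebraicity. The relation $\sim_{A'}$ on $Z$ is $\operatorname{Aut}(\mathcal M/A')$-invariant, hence $A'$-definable, and has finite classes. Let $W=Z/{\sim_{A'}}$, each class being represented by its code. Since $\mathfrak C$ is $\omega$-categorical, it is $\omega$-saturated, so after applying an automorphism $A',a_1,\dots,a_r$ lie in $\mathfrak C^{eq}$. Let $\mathfrak W$ have domain $W(\mathfrak C)$ and all $A'$-definable relations. It is infinite, interpretable in $\mathfrak C$ with parameters, and $\omega$-categorical, because the stabilizer of $A'$ in $\operatorname{Aut}(\mathfrak C)$ acts on it by automorphisms with finitely many orbits on tuples of each length. Subsets of $\mathfrak W$ definable with parameters pull back to such subsets of $Z$, so they are finite or cofinite. For a fixed formula there are finitely many orbits of parameters, so the finite sets among its instances and their complements have bounded size; this is a first-order statement, so $\mathfrak W$ is strongly minimal.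

The group $\operatorname{Aut}(\mathfrak W)$ is transitive, because the stabilizer of $A'$ is transitive on $Z(\mathfrak C)$. An invariant equivalence relation on $\mathfrak W$ is definable, and its classes have equal size. If they are infinite, they are cofinite and there is only one. If they are finite, equivalent elements $w,w'$ are interalgebraic over $A'$, hence so are their representatives in $Z$, and $w=w'$. So $\mathfrak W$ is strictly minimal. As $\mathfrak C\in\mathcal D$, it is bidefinable with a pure set: every $A'$-definable relation on $W(\mathfrak C)$ is definable from equality.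

Let $w_i$ be the class of $a_i$. Since $w_i\sim_{A'}a_i$, we have $w_r\in\operatorname{acl}(A'w_1\dots w_{r-1})$. If $w_r\notin\{w_1,\dots,w_{r-1}\}$, then all the infinitely many elements of $W(\mathfrak C)\setminus\{w_1,\dots,w_{r-1}\}$ have the same type as $w_r$ over $A'w_1\dots w_{r-1}$, a contradiction. So $w_r=w_i$ for some $i<r$, and $a_r\in\operatorname{acl}(A'a_i)=\operatorname{acl}(Aa_i)$.
\end{proof}

The next lemma is the form in which triviality is applied: independent parameters cannot create a dependence between two elements of rank one. In Example~\ref{ex:vector} it fails for $A=\emptyset$, distinct vectors $a,b$ and $B=\{a+b\}$. Here $a$ and $b$ may have different types, while Lemma~\ref{lem:pure} speaks about one type; the proof therefore translates copies of $b$ into realizations of the type of $a$ by means of a fresh copy of the parameters.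

\begin{lemma}\label{lem:descent}
Let $A\subseteq B$, $U(a/A)=U(b/A)=1$, $a\perp_AB$, $b\perp_AB$ and $a\sim_Bb$. Then $a\sim_Ab$.
\end{lemma}

\begin{proof}
Only finitely many elements of $B$ are needed for $a\sim_Bb$, so let $B=Ac$. Suppose the conclusion fails. Then $b\notin\operatorname{acl}(Aa)$ and $U(ab/A)=2$, while $U(ab/B)=1$. Let $(a_ib_i)_{i<\omega}$ be a Morley sequence of $\operatorname{stp}(ab/B)$; then $a_ib_i\not\perp_Ac$ for all $i$. If $a_ib_i\perp_A(a_jb_j)_{j<i}$ for all $i$, then by transitivity $a_ib_i\not\perp_{A(a_jb_j)_{j<i}}c$ for all $i$, so $U(c/A(a_jb_j)_{j<i})$ decreases strictly forever, which is impossible. So for some $k$ the family $\mathcal F=(a_0,b_0,\dots,a_k,b_k)$ has rank less than $2k+2$ over $A$.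

Choose $c^*\equiv_{\operatorname{acl}(A)}c$ with $c^*\perp_A\mathcal F$ and put $B^*=Ac^*$. An automorphism over $\operatorname{acl}(A)$ sending $c$ to $c^*$ sends $b$ to an element with the same strong type over $A$ as $b_i$ and independent from $c^*$; by stationarity $b_ic^*\equiv_{\operatorname{acl}(A)}bc$. So there are $a_i^*$ with $a_i^*b_ic^*\equiv_{\operatorname{acl}(A)}abc$. Then $a_i^*\sim_{B^*}b_i$. All $a_i$ and $a_i^*$ realize $\operatorname{stp}(a/A)$ and are independent from $c^*$ over $A$, so they have the same type over $\operatorname{acl}(B^*)$, of rank $1$. The family $(a_0,a_0^*,\dots,a_k,a_k^*)$ is interalgebraic with $\mathcal F$ over $B^*$, so its rank over $B^*$ is less than $2k+2$. By (R1) some member is algebraic over $B^*$ and the previous members, and it is not the first. By Lemma~\ref{lem:pure} two members in different positions are interalgebraic over $B^*$.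

Replacing $a_i^*$ by $b_i$, we find members $x,y$ of $\mathcal F$ in different positions with $U(xy/B^*)=1$. As $c^*\perp_A\mathcal F$, also $U(xy/A)=1$, so $x\sim_Ay$. The pair is not $a_i,b_i$, since $U(a_ib_i/A)=2$. So $x\in\{a_i,b_i\}$ and $y\in\{a_j,b_j\}$ with $i\ne j$, and $a_i\sim_Bx\sim_By\sim_Ba_j$. This contradicts $a_i\perp_Ba_j$ and $a_i\notin\operatorname{acl}(B)$.
\end{proof}

\begin{corollary}\label{cor:T}
If $U(b/A)=U(a_i/A)=1$ for all $i$ and $b\in\operatorname{acl}(Aa_1\dots a_r)$, then $b\in\operatorname{acl}(Aa_i)$ for some $i$. Hence if $a_1,\dots,a_N$ have rank $1$ over $A$ and are pairwise not interalgebraic over $A$, then $U(a_1\dots a_N/A)=N$.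
\end{corollary}

\begin{proof}
Pass to a minimal subfamily over which $b$ is algebraic; then $r\ge1$. Suppose $r\ge2$ and let $B=Aa_2\dots a_r$. Then $b\notin\operatorname{acl}(B)$, hence $a_1\notin\operatorname{acl}(B)$; both have rank $1$ over $B$, and $a_1\sim_Bb$. Lemma~\ref{lem:descent} gives $b\in\operatorname{acl}(Aa_1)$, against minimality. For the second statement, $U(a_i/Aa_{<i})=1$ for each $i$, and (R1) applies.
\end{proof}

\subsection{Chains}

Lemma~\ref{lem:descent} removes independent parameters from a dependence. The next lemma removes them from an element: a rank-one piece of $a$ that is visible after naming an independent $b$ was, up to interalgebraicity, visible before. The candidate is a canonical base.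

\begin{lemma}\label{lem:cb}
Let $b\perp_Aa$, $d\in\operatorname{acl}(Aab)$ and $U(d/Ab)=1$. Then there is $e\in\operatorname{acl}(Aa)$ with $U(e/A)=U(e/Ab)=1$ and $e\sim_{Ab}d$.
\end{lemma}

\begin{proof}
Let $(b_jd_j)_{j<\omega}$ be a Morley sequence of $\operatorname{stp}(bd/Aa)$ with $b_0d_0=bd$, and let $B=A\cup\{b_j:j<\omega\}$. From $b_j\perp_Aa$ and $b_j\perp_{Aa}b_{<j}$ we get $b_j\perp_Aab_{<j}$, so $a\perp_{Ab_{<j}}b_j$ for all $j$, and by transitivity $a\perp_AB$. From $(b_j)_{j\ge1}\perp_Aa$ and $(b_j)_{j\ge1}\perp_{Aa}b_0d_0$ we get $(b_j)_{j\ge1}\perp_Aab_0d_0$. Hence $d_0\perp_{Ab_0}B$ and $U(d_0/B)=1$. Permutations of the sequence are induced by automorphisms that fix $B$ setwise, so $U(d_j/B)=1$ for all $j$, and either all $d_j$ are interalgebraic over $B$ or no two are. In the second case Corollary~\ref{cor:T} gives $U(d_0\dots d_N/B)=N+1$ for all $N$, whereas $d_j\in\operatorname{acl}(Aab_j)\subseteq\operatorname{acl}(Ba)$ bounds this rank by $U(a/B)$. So all $d_j$ lie in $\operatorname{acl}(Bd)$.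

Let $e=\operatorname{Cb}(bd/Aa)\in\operatorname{acl}(Aa)$. By (S4), $e\in\operatorname{dcl}((b_jd_j)_j)\subseteq\operatorname{acl}(Bd)$, so $U(e/B)\le1$. As $e\in\operatorname{acl}(Aa)$ and $a\perp_AB$, we have $U(e/A)=U(e/Ab)=U(e/B)$. If $e\in\operatorname{acl}(A)$, then $bd\perp_Aa$ by (S4), so $d\perp_{Ab}a$ and $d\in\operatorname{acl}(Ab)$, a contradiction. So the three ranks equal $1$, and $e\sim_Bd$. Both $e$ and $d$ have rank $1$ over $Ab$ and over $B$, so Lemma~\ref{lem:descent} for $Ab\subseteq B$ gives $e\sim_{Ab}d$.
\end{proof}

\begin{lemma}\label{lem:chain}
If $a\notin\operatorname{acl}(A)$, there is $e\in\operatorname{acl}(Aa)$ with $U(e/A)=1$. Hence for any $a$, with $m=U(a/A)$, there are $c_1,\dots,c_m\in\operatorname{acl}(Aa)$ with $U(c_i/Ac_{<i})=1$ and $\operatorname{acl}(Aa)=\operatorname{acl}(Ac_1\dots c_m)$.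
\end{lemma}

We call $c_1,\dots,c_m$ a \emph{chain} for $a$ over $A$.

\begin{proof}
By Lemma~\ref{lem:cb} we may look for $e$ after adding independent parameters, and we use this freedom to minimize a rank. Consider pairs $(A_1,e)$ where $A_1$ is $A$ together with finitely many elements, $A_1\perp_Aa$, and $U(a/A_1)-U(a/A_1e)=1$. There is such a pair with $A_1=A$: by the definition of $U$ some $B\supseteq A$ has $U(a/B)=U(a/A)-1$, and by (S3) there is a finite $e$ in $B$ with $a\perp_{Ae}B$. Choose a pair with $U(e/A_1)$ minimal. Let $e'=\operatorname{Cb}(a/A_1e)\in\operatorname{acl}(A_1e)$. Then $a\perp_{A_1e'}e$, so $U(a/A_1e')=U(a/A_1e)$, $U(e'/A_1)\le U(e/A_1)$ and $e'=\operatorname{Cb}(a/A_1e')$ by (S4). Replacing $e$ by $e'$, we may assume $e=\operatorname{Cb}(a/A_1e)$. Computing $U(ae/A_1)$ in two ways by (R1) gives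
\begin{equation}\label{eq:drop}
U(e/A_1)-U(e/A_1a)=1.
\end{equation}
Let $a_1$ realize $\operatorname{stp}(a/A_1e)$ with $a_1\perp_{A_1e}a$.

Suppose $a_1\perp_{A_1}a$, and let $A_2=A_1a_1$. Then $A_2\perp_Aa$, $U(a/A_2)=U(a/A_1)$ and $U(a/A_2e)=U(a/A_1e)$, so $(A_2,e)$ is a pair; but $U(e/A_2)=U(e/A_1a)<U(e/A_1)$ by $a_1\equiv_{A_1e}a$ and \eqref{eq:drop}. This contradicts minimality. Therefore
\[
U(a/A_1a_1)\le U(a/A_1)-1=U(a/A_1e)=U(a/A_1ea_1)\le U(a/A_1a_1),
\]
so $a\perp_{A_1a_1}e$ and $\operatorname{Cb}(a/A_1ea_1)\in\operatorname{acl}(A_1a_1)$. As $a\perp_{A_1e}a_1$, this canonical base is $e$. So $e\in\operatorname{acl}(A_1a_1)$, and $e\in\operatorname{acl}(A_1a)$ because $a_1\equiv_{A_1e}a$. By \eqref{eq:drop}, $U(e/A_1)=1$. Lemma~\ref{lem:cb}, with $b$ enumerating $A_1\setminus A$ and $d=e$, gives the first statement.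

For the second, apply the first over $A$, $Ac_1$, $Ac_1c_2$, and so on, as long as $a\notin\operatorname{acl}(Ac_{<i})$. Each $c_i$ lies in $\operatorname{acl}(Aa)$, so $m=U(ac_{\le i}/A)=U(a/Ac_{\le i})+i$, and the process stops exactly at $i=m$.
\end{proof}

With chains, Corollary~\ref{cor:T} extends from elements of rank one to arbitrary tuples.

\begin{lemma}\label{lem:one}
If $U(d/A)=1$ and $d\in\operatorname{acl}(Aab)$, then $d\in\operatorname{acl}(Aa)$ or $d\in\operatorname{acl}(Ab)$.
\end{lemma}

\begin{proof}
Let $d\notin\operatorname{acl}(Aa)$, let $b_1,\dots,b_m$ be a chain for $b$ over $A$, and let $i$ be minimal with $d\in\operatorname{acl}(Aab_{\le i})$; then $i\ge1$. Put $A^1=Ab_{<i}$ and $B=A^1a$. Then $d\notin\operatorname{acl}(B)$ by minimality, and $b_i\notin\operatorname{acl}(B)$ since $d\in\operatorname{acl}(Bb_i)$. So $d$ and $b_i$ have rank $1$ over $A^1$ and over $B$, and $d\sim_Bb_i$. Lemma~\ref{lem:descent} gives $d\in\operatorname{acl}(A^1b_i)\subseteq\operatorname{acl}(Ab)$.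
\end{proof}

\subsection{Equivalence of minimal types}

The construction of a naming realizes types of rank one again and again, and must not realize essentially the same type twice over different bases. The following relation captures ``essentially the same''.

A \emph{minimal type} is a type of $U$-rank $1$ of a finite tuple over an algebraically closed set $E$. For algebraically closed $E'\supseteq E$, the elements realizing $p$ and independent from $E'$ over $E$ have one type over $E'$, written $p|E'$; it is minimal, and $a\models p|E'$ if and only if $a\models p$ and $a\notin E'$. For minimal $p$ over $E_1$ and $q$ over $E_2$ write $p\approx q$ if for some algebraically closed $E\supseteq E_1E_2$ there are $a\models p|E$ and $b\models q|E$ with $a\sim_Eb$.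

\begin{lemma}\label{lem:approx}
Let $p$ and $q$ be minimal types over $E_1$ and $E_2$.
\begin{enumerate}
\item[(a)] If $p\approx q$, then for every algebraically closed $E\supseteq E_1E_2$ and every $a\models p|E$ there is $b\models q|E$ with $a\sim_Eb$.
\item[(b)] The relation $\approx$ is an equivalence relation.
\item[(c)] If $p\approx q$ and $E_0\subseteq E_1\cap E_2$ is algebraically closed with $E_1\perp_{E_0}E_2$, then $r\approx p$ for some minimal type $r$ over $E_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E_{12}=\operatorname{acl}(E_1E_2)$, and let $a^\circ,b^\circ$ witness $p\approx q$ over $E^\circ\supseteq E_{12}$. They have rank $1$ over $E_{12}$ and over $E^\circ$, so $a^\circ\sim_{E_{12}}b^\circ$ by Lemma~\ref{lem:descent}. Given $a\models p|E$, both $a$ and $a^\circ$ realize $p|E_{12}$; take $b$ with $ab\equiv_{E_{12}}a^\circ b^\circ$. Then $b\models q|E_{12}$ and $a\sim_{E_{12}}b$, so $a\sim_Eb$; as $a\notin E$, also $b\notin E$, and $b\models q|E$.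

(b) Reflexivity and symmetry hold by definition. If $p\approx q\approx r$ with $r$ over $E_3$, let $E=\operatorname{acl}(E_1E_2E_3)$ and $a\models p|E$; part (a), applied twice, gives $b\models q|E$ and $c\models r|E$ with $a\sim_Eb\sim_Ec$.

(c) Let $E=\operatorname{acl}(E_1E_2)$, and by (a) let $a\models p|E$, $b\models q|E$ with $a\sim_Eb$. Choose finite tuples $e_i$ in $E_i$ with $a\in\operatorname{acl}(E_0e_1e_2b)$ and, by (S3), $a\perp_{E_0e_1}E_1$, so that $U(a/E_0e_1)=1$. From $E_1\perp_{E_0}E_2$ and $E_1\perp_{E_2}b$ we get $E_1\perp_{E_0}e_2b$. Lemma~\ref{lem:cb} over $E_0$, with $e_2b$, $e_1$, $a$ in the roles of $a$, $b$, $d$, gives $e\in\operatorname{acl}(E_0e_2b)$ with $U(e/E_0)=1$ and $e\sim_{E_0e_1}a$. Let $r=\operatorname{tp}(e/E_0)$. As $e\perp_{E_0}E_1$, we have $e\models r|E_1$; also $a\models p$ and $e\sim_{E_1}a$. So $r\approx p$.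
\end{proof}

There are infinitely many sorts, so we restrict attention to the types needed to build home elements. For $E=\operatorname{acl}(c)$ with $c$ finite, a minimal type $p$ over $E$ is \emph{relevant} if $p=\operatorname{tp}(d/E)$ with $d\in\operatorname{acl}(Ea)$ for some home element $a$.

\begin{lemma}\label{lem:relevant}
The relevant types over $E=\operatorname{acl}(c)$ fall into finitely many $\approx$-classes.
\end{lemma}

\begin{proof}
There are finitely many types of home elements over $c$, each with finitely many extensions to $E$ by (S3). The set of types over $E$ of elements of $\operatorname{acl}(Ea)$ depends only on $\operatorname{tp}(a/E)$. By Corollary~\ref{cor:T}, $\operatorname{acl}(Ea)$ contains at most $U(a/E)$ elements of rank $1$ over $E$ that are pairwise not interalgebraic over $E$, and interalgebraic ones have $\approx$-equivalent types.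
\end{proof}

\section{Constructing a naming}\label{sec:B}

Let $n$ be the maximum of $U(a/\emptyset)$ over home elements $a$; it exists since there are finitely many such types.

\begin{theorem}\label{thm:B}
Every infinite $\mathfrak C\in\mathcal D$ has an order-invariant naming with all arities at most $n$.
\end{theorem}

A model for the construction is an equivalence relation with infinitely many classes, all infinite. It is isomorphic to the set of pairs $q<q'$ of rationals, two pairs being equivalent if they have the same smaller element, and this is a naming with one tag of arity $2$. The smaller index selects a class, which is an element of $\mathcal M^{eq}$; once the class is there, every larger index selects an element of it. In general we attach an algebraically closed set $E_F$ to each finite $F\subseteq\omega$, and for each minimal type that first appears over $E_F$ we realize it independently at every index set $F\cup\{\ell\}$ with $\ell>\max F$. We then show that an element of rank $k$ needs at most $k$ indices and that infinite sets of indices give models. Ramsey's theorem makes the result order-invariant.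

\subsection{The construction}

Order the finite subsets of $\omega$ by the code $\sum_{i\in F}2^i$ and write $G<F$ accordingly. Proper subsets of $F$ precede $F$, and $F<S$ whenever $\max S$ exceeds all elements of $F$. For $F\ne\emptyset$ let $F'=F\setminus\{\max F\}$. By recursion along $<$ we define, at stage $F$, finite tuples $d_{F,\nu}$ ($1\le\nu\le r_{F'}$, for $F\ne\emptyset$), and then a number $r_F$ and minimal types $p_{F,\nu}$ ($1\le\nu\le r_F$) over $E_F$, where
\[
X_F=\{d_{S,\nu}:\emptyset\ne S\subseteq F,\ \nu\le r_{S'}\},\qquad E_F=\operatorname{acl}(X_F),\qquad E_{<F}=\operatorname{acl}\Bigl(\bigcup_{G<F}X_G\Bigr).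
\]
Let $z_F$ be the tuple enumerating $X_F$, indexed by the pairs $(S,\nu)$, where $S$ is read as a subset of $[|F|]$ via the order isomorphism. Stage $F$ has two steps.
\begin{enumerate}
\item[(i)] If $F\ne\emptyset$, choose successively $d_{F,\nu}\models p_{F',\nu}\,|\,\operatorname{acl}(E_{<F}\,d_{F,1}\dots d_{F,\nu-1})$ for $\nu\le r_{F'}$. This makes sense because $F'<F$ and $E_{F'}\subseteq E_{<F}$.
\item[(ii)] Call a relevant type over $E_F$ \emph{new} if it is not $\approx$ to any minimal type over any $E_G$ with $G\subsetneq F$. Let $p_{F,1},\dots,p_{F,r_F}$ represent the $\approx$-classes of new relevant types over $E_F$; there are finitely many by Lemma~\ref{lem:relevant}. The representatives are chosen uniformly, as follows. Let $F_1\le F$ be least with $|F_1|=|F|$ and $z_{F_1}\equiv z_F$. If $F_1=F$, choose freely. Otherwise take $\alpha\in\operatorname{Aut}(\mathcal M)$ with $\alpha z_{F_1}=z_F$. It maps $E_{G_1}$ to $E_G$ for corresponding subsets $G_1\subseteq F_1$, $G\subseteq F$, so it preserves ``relevant'', ``new'' and $\approx$. Hence $r_F=r_{F_1}$, and we put $p_{F,\nu}=\alpha p_{F_1,\nu}$.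
\end{enumerate}
The uniform choice keeps the construction inside finitely many sorts at each level.

\begin{lemma}\label{lem:finite}
For each $k$ the set $\{\operatorname{tp}(z_F):|F|=k\}$ is finite. Hence $|\mathcal M\cap E_F|$ is finite and bounded for $|F|=k$.
\end{lemma}

\begin{proof}
Induct on $k$; the tuple $z_\emptyset$ is empty. By (ii), $r_G$ and the sorts of the types $p_{G,\nu}$ depend only on $|G|$ and $\operatorname{tp}(z_G)$. So the index set of $z_F$ and the sorts of its entries are determined by the types $\operatorname{tp}(z_{S'})$, $\emptyset\ne S\subseteq F$, where $|S'|<k$. This leaves finitely many possibilities, and each admits finitely many types by $\omega$-categoricity. Finally $|\mathcal M\cap\operatorname{acl}(z_F)|$ is finite and depends only on $\operatorname{tp}(z_F)$.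
\end{proof}

\subsection{Supports}

\begin{lemma}\label{lem:indep}
For all finite $F,H\subseteq\omega$ we have $E_F\perp_{E_{F\cap H}}E_H$ and $E_F\cap E_H=E_{F\cap H}$.
\end{lemma}

\begin{proof}
Let $S\ne\emptyset$. By (i), $d_{S,\nu}\perp_{E_{S'}}E_{<S}d_{S,<\nu}$, so $E_{<S}\perp_{E_{S'}d_{S,<\nu}}d_{S,\nu}$ for each $\nu$, and by transitivity $E_{<S}$ is independent over $E_{S'}$ from the tuple $d_S=(d_{S,\nu})_\nu$. Let $\partial=\bigcup_{G\subsetneq S}X_G$. Then $X_{S'}\subseteq\partial\subseteq E_{<S}$ and $X_S=\partial\, d_S$, so $X_S\perp_\partial E_{<S}$. This is the hypothesis of Lemma~\ref{lem:I} for the sets $X_S$, $S\subseteq\{0,\dots,N\}$, ordered by inclusion and enumerated by $<$. For the down-sets of all subsets of $F$ and of all subsets of $H$ it gives $X_F\perp_{X_{F\cap H}}X_H$, and we pass to algebraic closures. An element of $E_F\cap E_H$ lies in $E_H$ and is independent from $E_H$ over $E_{F\cap H}$, so it lies in $E_{F\cap H}$.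
\end{proof}

A finite tuple $x$ in $\bigcup_FE_F$ lies in some $E_F$, and the sets $F$ with this property are closed under intersection. The least one is $\operatorname{supp}(x)$. For example $\operatorname{supp}(d_{S,\nu})=S$, because $d_{S,\nu}\notin E_{<S}$. This explains the restriction to new types: if some $p_{F,\nu}$ with $F\ne\emptyset$ were of the form $q|E_F$ with $q$ over $E_\emptyset$, then $d_{F\cup\{\ell\},\nu}$ would have rank $1$ and a support of size at least $2$. Triviality is needed as well: if linearly independent vectors $d_1,d_2,\dots$ of Example~\ref{ex:vector} are attached to the indices $1,2,\dots$, then $d_1+\dots+d_k$ has rank $1$ and needs $k$ indices.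

\begin{lemma}\label{lem:support}
$|\operatorname{supp}(x)|\le U(x/\emptyset)$ for every finite tuple $x$ in $\bigcup_FE_F$.
\end{lemma}

\begin{proof}
Let $F=\operatorname{supp}(x)$, let $c_1,\dots,c_m$ be a chain for $x$ over $\emptyset$, and let $F_i=\operatorname{supp}(c_1\dots c_i)$. As $c_i\in\operatorname{acl}(x)\subseteq E_F$ and $x\in\operatorname{acl}(c_1\dots c_m)$, we have $F_i\subseteq F$, $F_0=\emptyset$ and $F_m=F$. We show $|F_i|\le|F_{i-1}|+1$.

Let $G=F_{i-1}$ and $c=c_i$. If $c\in E_G$, then $F_i\subseteq G$. Otherwise $U(c/E_G)=1$. List the elements $d_{S,\nu}$ with $S\subseteq F$, $S\not\subseteq G$ in order of construction as $b_1,\dots,b_N$. Then $c\in E_F=\operatorname{acl}(E_Gb_1\dots b_N)$; let $j\ge1$ be minimal with $c\in\operatorname{acl}(E_Gb_{\le j})$. By Lemma~\ref{lem:one} over $E_G$, applied to $b_{<j}$ and $b_j$, we have $c\in\operatorname{acl}(E_Gb_j)$. Let $b_j=d_{S,\nu}$. A priori $S$ could contain many indices outside $G$; newness will show that only $\max S$ is one.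

Let $E^*=\operatorname{acl}(E_GE_{S'})$. For $R\subseteq S'$ each $d_{R,\mu}$ lies in $E_G$ if $R\subseteq G$, and is among $b_{<j}$ otherwise, since $R<S$. So $E^*\subseteq\operatorname{acl}(E_Gb_{<j})$ and $c\notin E^*$. Since $c\in\operatorname{acl}(E^*b_j)$, also $b_j\notin E^*$. Thus $c\models\operatorname{tp}(c/E_G)|E^*$, $b_j\models p_{S',\nu}|E^*$ and $c\sim_{E^*}b_j$, that is, $p_{S',\nu}\approx\operatorname{tp}(c/E_G)$. By Lemma~\ref{lem:indep}, $E_{S'}\perp_{E_{S'\cap G}}E_G$, so Lemma~\ref{lem:approx}(c) gives a minimal type over $E_{S'\cap G}$ that is $\approx p_{S',\nu}$. As $p_{S',\nu}$ is new, $S'\cap G=S'$. Hence $S\subseteq G\cup\{\max S\}$, $c\in\operatorname{acl}(E_Gb_j)\subseteq E_{G\cup\{\max S\}}$, and $F_i\subseteq G\cup\{\max S\}$.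
\end{proof}

\subsection{Models}

For infinite $H\subseteq\omega$ let $E_H=\bigcup\{E_F:F\subseteq H\text{ finite}\}$ and $C[H]=\mathcal M\cap E_H$. Only new types were realized, so we must check that nothing was missed.

\begin{lemma}\label{lem:model}
$C[H]\preceq\mathcal M$ for every infinite $H\subseteq\omega$.
\end{lemma}

\begin{proof}
By the Tarski--Vaught test it suffices to prove: for every finite tuple $c$ in $E_H$ and every home element $a$ there is $a^*\in E_H$ with $a^*\equiv_{\operatorname{acl}(c)}a$. We induct on $U(a/c)$. If it is $0$, then $a\in\operatorname{acl}(c)\subseteq E_H$. Let $U(a/c)>0$, and choose a finite $F\subseteq H$ with $c$ in $E_F$. Replacing $a$ by a realization of $\operatorname{stp}(a/c)$ independent from $E_F$ over $c$, we may assume $U(a/E_F)=U(a/c)$. We find $a^*\in E_H$ with $a^*\equiv_{E_F}a$.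

By Lemma~\ref{lem:chain} there is $d\in\operatorname{acl}(E_Fa)$ with $U(d/E_F)=1$. Its type $p=\operatorname{tp}(d/E_F)$ need not be new, so we descend to the level where it first appears. Let $G\subseteq F$ be of minimal size such that $q\approx p$ for some minimal type $q$ over $E_G$. By Lemma~\ref{lem:approx}(a) there is $d_q\models q|E_F$ with $d_q\sim_{E_F}d$. Then $U(d_q/E_G)=1$, $d_q\in\operatorname{acl}(E_Gz_Fa)$ and $d_q\notin E_F=\operatorname{acl}(E_Gz_F)$, so Lemma~\ref{lem:one} over $E_G$ gives $d_q\in\operatorname{acl}(E_Ga)$. Thus $q$ is relevant. It is new by the minimality of $G$ and transitivity of $\approx$. So $q\approx p_{G,\nu}$ for some $\nu\le r_G$, and $p\approx p_{G,\nu}$.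

Choose $\ell\in H$ larger than all elements of $F$ and let $S=G\cup\{\ell\}$, so that $S'=G$ and $F<S$. Then $E_F\subseteq E_{<S}$, and $d_{S,\nu}\models p_{G,\nu}|E_F$. By Lemma~\ref{lem:approx}(a) there is $d^*\models p$ with $d^*\sim_{E_F}d_{S,\nu}$, so $d^*\in E_{F\cup\{\ell\}}\subseteq E_H$. Take $a'$ with $a'd^*\equiv_{E_F}ad$. Since $d\in\operatorname{acl}(E_Fa)$, (R1) gives
\[
U(a'/z_Fd^*)=U(a/E_Fd)=U(a/E_F)-1<U(a/c).
\]
By induction there is $a^*\in E_H$ with $a^*\equiv_{\operatorname{acl}(z_Fd^*)}a'$, and so $a^*\equiv_{E_F}a'\equiv_{E_F}a$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}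

\begin{proof}
Write $[H]^k$ for the set of $k$-element subsets of $H$. By Lemma~\ref{lem:finite} and Ramsey's theorem there is an infinite $H_0\subseteq\omega$ such that for each $k\le n$ the number $|\mathcal M\cap E_F|=N_k$ is the same for all $F\in[H_0]^k$. Let $\Lambda=\{(k,i):k\le n,\ 1\le i\le N_k\}$ with $(k,i)$ of arity $k$, and for $F\in[H_0]^k$ let $\varepsilon_0((k,i),F)$, $1\le i\le N_k$, enumerate $\mathcal M\cap E_F$. This defines $\varepsilon_0\colon\mathcal N(H_0)\to\mathcal M$. If $H\subseteq H_0$ is infinite and $x\in C[H]$, then $\operatorname{supp}(x)\subseteq H$ has at most $n$ elements by Lemma~\ref{lem:support}, so $x$ has a name over $H$. Hence $\varepsilon_0(\mathcal N(H))=C[H]$, an elementary submodel by Lemma~\ref{lem:model}.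

For each $m$ the tuples $\varepsilon_0|_{\mathcal N(F)}$, $|F|=m$, indexed by $\mathcal N([m])$ via $F\cong[m]$, have finitely many types. By Ramsey's theorem there are infinite sets $H_0\supseteq H_1\supseteq\cdots$ such that this type has a constant value $\Theta_m$ for $F\in[H_m]^m$. Choose $\ell_0<\ell_1<\cdots$ with $\ell_j\in H_j$ and let $L_m=\{\ell_j:j\ge m\}\subseteq H_m$. Then $\varepsilon_0|_{\mathcal N(F)}\models\Theta_{|F|}$ whenever $F\subseteq L_m$ and $|F|\le m$, because $L_m\subseteq L_{|F|}$. In particular the restriction of $\Theta_m$ to the names over an $l$-element subset of $[m]$ is $\Theta_l$. So a realization of $\Theta_m$ satisfies all the conditions below that concern subsets of a given $m$-element set, and by compactness there is $\varepsilon\colon\mathcal N(\mathbb Q)\to\mathcal M$ with $\varepsilon|_{\mathcal N(F)}\models\Theta_{|F|}$ for all finite $F\subseteq\mathbb Q$.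

The image of $\varepsilon$ is an elementary submodel; here the bound on arities and the density of $\mathbb Q$ are used. Let $\mathcal M\models\exists x\,\varphi(x,\bar b)$ with $\bar b$ named over $F\subseteq\mathbb Q$, $|F|=m$. Choose $F_1\in[L_{m+n}]^m$ and let $\bar b_1$ be the tuple of values of $\varepsilon_0$ on the corresponding names over $F_1$, so $\bar b_1\equiv\bar b$. As $C[L_{m+n}]\preceq\mathcal M$, some $\varepsilon_0(\lambda,S)$ with $S\subseteq L_{m+n}$ satisfies $\varphi(x,\bar b_1)$. Since $|F_1\cup S|\le m+n$, the names over $F_1\cup S$ realize $\Theta_{|F_1\cup S|}$. As $\mathbb Q$ is dense without endpoints, the order isomorphism $F_1\to F$ extends to an order embedding $\beta\colon F_1\cup S\to\mathbb Q$. The names over $\beta(F_1\cup S)$ realize the same type under $\varepsilon$, so $\varphi(\varepsilon(\lambda,\beta S),\bar b)$ holds, and the Tarski--Vaught test applies.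

Thus the image of $\varepsilon$ is a countable model of $T$, hence isomorphic to $\mathfrak C$. Composing $\varepsilon$ with an isomorphism gives an order-invariant naming with arities at most $n$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

\begin{proof}
Let first $\mathfrak C$ be finite. It is $\omega$-categorical and $\omega$-stable and interprets no infinite structure, so (1) holds. Take the elements of $\mathfrak C$ as tags of arity $0$; then $B_\Lambda$ is a union of copies of the one-point set $\mathbb Q^{(0)}$ with trivial action, in bijection with $\mathfrak C$. Proposition~\ref{prop:fold} gives (2) with the addendum, and Lemma~\ref{lem:code} gives an interpretation in $(\mathbb Q;=)$, hence (3). Now let $\mathfrak C$ be infinite.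

(1)$\Rightarrow$(2), with the addendum. Theorem~\ref{thm:B} gives an order-invariant naming with arities at most $n$. As $\mathfrak C$ is $\omega$-stable, it is stable, and Theorem~\ref{thm:A} applies; a bijection $\mathbb Q\to\mathbb N$ turns $B_\Lambda$ into $\bigsqcup_\lambda\mathbb N^{(k_\lambda)}$.

(2)$\Rightarrow$(1). The model-complete core lies in $\mathcal D$ by the known inclusion stated in Section~\ref{sec:intro}, and membership in $\mathcal D$ depends only on the definable relations.

(1)$\Rightarrow$(3). The structure $\mathfrak C$ is stable. Let $\varepsilon$ be a naming from Theorem~\ref{thm:B} and $\kappa\colon\delta\to B_\Lambda$ as in Lemma~\ref{lem:code}. Let $\delta'\subseteq\delta$ be the preimage of the set of pairs $(\lambda,v)$ with $v$ increasing; identify such a pair with the name whose support is the set of entries of $v$, and put $\pi=\varepsilon\circ\kappa|_{\delta'}$, a surjection onto $\mathfrak C$. For $\alpha\in\operatorname{Aut}(\mathbb Q;<)$ and a finite tuple $\bar\eta$ of names, $\varepsilon(\bar\eta)\equiv\varepsilon(\alpha_*\bar\eta)$ by order invariance. So $\delta'$ and the preimages under $\pi$ of equality and of the relations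 of $\mathfrak C$ are $\operatorname{Aut}(\mathbb Q;<)$-invariant, hence definable in the $\omega$-categorical structure $(\mathbb Q;<)$.

(3)$\Rightarrow$(2). Let $\pi\colon\delta\to\mathfrak C$, $\delta\subseteq\mathbb Q^d$, be an interpretation in $(\mathbb Q;<)$; then $\mathfrak C$ is $\omega$-categorical. The orbits of $\operatorname{Aut}(\mathbb Q;<)$ on $\mathbb Q^d$ correspond to the surjections $\mu\colon[d]\to[k]$, the orbit of $\mu$ being $\{(s_{\mu(1)},\dots,s_{\mu(d)}):s_1<\dots<s_k\}$. Let $\Lambda$ be the set of those $\mu$ whose orbit lies in $\delta$, with $\mu$ of arity $k$, and put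
\[
\varepsilon(\mu,\{s_1<\dots<s_k\})=\pi(s_{\mu(1)},\dots,s_{\mu(d)}).
\]
Since $\delta$ is a union of orbits, $\varepsilon$ is surjective. The group $\operatorname{Aut}(\mathbb Q;<)$ acts on $\mathfrak C$ by automorphisms with $\alpha\,\varepsilon(\mu,S)=\varepsilon(\mu,\alpha S)$, and every order isomorphism between finite subsets of $\mathbb Q$ extends to such an $\alpha$. So $\varepsilon$ is an order-invariant naming of the stable structure $\mathfrak C$, and Theorem~\ref{thm:A} gives (2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBM}
Manuel Bodirsky, Bertalan Bodor, Paolo Marimon,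
\emph{Taking model-complete cores},
arXiv:2512.21278 (2025).

\bibitem{CHL}
Cherlin, Harrington, Lachlan,
\emph{$\aleph_0$-categorical, $\aleph_0$-stable structures},
Ann. Pure Appl. Logic 28 (1985).

\end{thebibliography}
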